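\title{Discrepancies of the isospectral Hilbert scheme of points on a surface}

\begin{abstract}
Let $X$ be a smooth complex algebraic surface and let $B^n$ be the blow-up of $X^n$ along the big diagonal, the isospectral Hilbert scheme of $n$ points on $X$. We prove that $B^n$ has canonical singularities if and only if $n\le 7$ and log canonical singularities if and only if $n\le 8$. More precisely, the discrepancy of $B^n$ equals $1$ for $n\le 6$, $0$ for $n=7$, $-1$ for $n=8$ and $-\infty$ for $n\ge 9$. The upper bounds come from the blow-up of the small diagonal. The lower bounds come from estimates for the log canonical thresholds of interpolation determinants, which are reduced to the singularities of plane curves of degree at most three.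
\end{abstract}

\section{Introduction}

Let $X$ be a smooth complex algebraic surface and $n\ge 2$ an integer. For $1\le i<j\le n$ let $\Delta_{ij}=\{(x_1,\dots,x_n)\in X^n: x_i=x_j\}$, let $\Delta_n=\bigcup_{i<j}\Delta_{ij}$ be the big diagonal with its reduced structure, and let $I=\mathcal I_{\Delta_n}$ be its ideal sheaf. The \emph{isospectral Hilbert scheme} of $n$ points on $X$ is the blow-up
\[
\pi\colon B^n=\operatorname{Proj}\Big(\bigoplus_{i\ge0}I^i\Big)\longrightarrow X^n .
\]
For $n=2$ the center is smooth, and so is $B^2$. For $n\ge 3$ the components $\Delta_{ij}$ meet, and the more points collide, the more singular the center is. By a theorem of Haiman \cite{Haiman}, $B^n$ is normal, Cohen--Macaulay and Gorenstein. Its canonical class is therefore Cartier, every prime divisor $F$ over $B^n$ has an integer discrepancy $a(F,B^n)$, and one can ask where $B^n$ stands in the hierarchy terminal, canonical, log canonical. It is known that $B^n$ is canonical for $n\le5$, log canonical for $n\le7$, and not log canonical for $n\ge9$. The conjecture posed in \cite{Scala} is that $B^n$ is canonical if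 and only if $n\le 7$, log canonical if $n\le 8$, and not log canonical if $n\ge9$. We prove this conjecture in a sharper form. Let $\operatorname{discrep}(B^n)=\inf_F a(F,B^n)$, where $F$ runs over the prime divisors exceptional over $B^n$; these notions are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:main}
Let $X$ be a smooth complex algebraic surface and $n\ge2$.
\begin{itemize}
\item[(a)] $B^n$ has canonical singularities if and only if $n\le7$, and log canonical singularities if and only if $n\le8$.
\item[(b)] More precisely, $\operatorname{discrep}(B^n)=1$ for $n\le6$, $=0$ for $n=7$, $=-1$ for $n=8$, and $=-\infty$ for $n\ge9$. In particular, $B^n$ is terminal if and only if $n\le 6$.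
\end{itemize}
\end{theorem}

The proof does not use the partial results quoted above; from the literature on $B^n$ it uses three facts from \cite{Haiman}, listed in Section~\ref{sec:canonical}.

\subsection*{Where the numbers $6,7,8$ come from}
Put $M=X^n$. The discrepancy of a divisor $F$ over $B^n$ can be read off on $M$: it equals $A_M(F)-1-\nu_F(I)$, where $A_M(F)$ is the log discrepancy of $F$ over the smooth variety $M$ and $\nu_F(I)$ is the order of vanishing of $I$ along $F$ (Proposition~\ref{prop:formula}). So the question is how fast the functions vanishing on the big diagonal must vanish along $F$, compared with $A_M(F)$. The first divisor to test is the one where all points collide. Let $D\subset M$ be the small diagonal and $E_0$ the exceptional divisor of the blow-up of $D$. Then $A_M(E_0)$ is the codimension $2n-2$ of $D$. For $X=\mathbb A^2$ the ideal $I$ is generated by the determinants $\det(m_j(p_i))$ formed with $n$ distinct monomials $m_1,\dots,m_n$ in $x,y$, and $\nu_{E_0}(I)$ is the least degree of such a determinant. This is $d_n$, the sum of the degrees of the first $n$ monomials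 in the list $1;\ x,y;\ x^2,xy,y^2;\ x^3,\dots$ ordered by degree:
\begin{center}
\begin{tabular}{c|cccccccc}
$n$ & 2 & 3 & 4 & 5 & 6 & 7 & 8 & 9\\ \hline
$d_n$ & 1 & 2 & 4 & 6 & 8 & 11 & 14 & 17\\
$2n-2-d_n$ & 1 & 2 & 2 & 2 & 2 & 1 & 0 & $-1$
\end{tabular}
\end{center}
Each further point adds $2$ to the codimension and the degree of the next monomial to $d_n$. From the seventh monomial on this degree is at least $3$, so $2n-2-d_n\le-1$ for all $n\ge9$. The discrepancy $a(E_0,B^n)=2n-3-d_n$ is $1$ for $3\le n\le6$, then $0$, then $-1$, and below $-1$ afterwards. One would guess that no divisor does worse than total collision, and Theorem~\ref{thm:main} confirms this guess for $3\le n\le 8$.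

\subsection*{Plan of the proof}
The work lies in the lower bounds. The determinants of least degree generate an ideal $J_n\subset I$ which is a cone with vertex $D$. If $J_n$ has log canonical threshold at least $1$ away from $D$, then blowing up $D$ bounds all discrepancies from below, and partial collisions are handled by induction on $n$ (Section~\ref{sec:cone}). To bound the threshold of a determinant $f_W=\det(w_j(p_i))$ attached to an $n$-dimensional space $W$ of polynomials, we replace the single equation $f_W=0$ by the $n$ equations $w(p_i)=0$ on $\mathbb P(W)\times M$, each of which involves one point only (Section~\ref{sec:tools}). For $n\le8$ the curves $\{w=0\}$ have degree at most three, so their singularities are of type $\mathsf A_1,\mathsf A_2,\mathsf A_3,\mathsf D_4$ or double lines, and the estimates become weight counts on normal forms (Sections~\ref{sec:simple} and~\ref{sec:key}). The cases $n=3$ and $n=4$ are worked by hand in Examples~\ref{ex:three} and~\ref{ex:four}.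

\section{Discrepancies and thresholds}\label{sec:background}

Varieties are complex, reduced and irreducible.

\subsection*{Discrepancy}
Let $V$ be a normal variety with $K_V$ Cartier. A \emph{prime divisor over $V$} is a prime divisor $F$ on a normal variety $Y$ with a birational morphism $g\colon Y\to V$; two such are identified if they define the same valuation $\nu_F=\operatorname{ord}_F$ of $\mathbb C(V)$. The \emph{center} of $F$ on $V$ is the closure of $g(F)$, and $F$ is \emph{exceptional} over $V$ if its center has codimension at least $2$. For a Cartier divisor $G$ on $V$, $\nu_F(G)$ is the value of $\nu_F$ on a local equation of $G$ at the generic point of the center; for a nonzero ideal sheaf $\mathfrak a$, $\nu_F(\mathfrak a)$ is the minimum of $\nu_F$ on local sections of $\mathfrak a$ there. Let $\omega$ generate $\mathcal O(K_V)$ at the generic point of the center and view it as a rational top form on $Y$. Its order along $F$ is the \emph{discrepancy} $a(F,V)\in\mathbb Z$, and $A_V(F)=a(F,V)+1$ is the \emph{log discrepancy}. If $V$ is smooth and $F$ is the exceptional divisor of the blow-up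 of a smooth center of codimension $c$, then $A_V(F)=c$.

Let $g\colon V'\to V$ be proper and birational, with $V'$ normal and $K_{V'}$ Cartier. The prime divisors over $V$ and over $V'$ are the same. Put $K_{V'/V}=\sum_G a(G,V)\,G$, the sum over the prime divisors $G$ of $V'$. Locally $g^*\omega=\phi\,\omega'$ with $\omega'$ a generator of $\mathcal O(K_{V'})$ and $\operatorname{div}\phi=K_{V'/V}$, which gives the chain rule
\begin{equation}\label{eq:chain}
A_V(F)=A_{V'}(F)+\nu_F(K_{V'/V}).
\end{equation}
Let $\operatorname{discrep}(V)$ be the infimum of $a(F,V)$ over all $F$ exceptional over $V$. Then $V$ is \emph{terminal}, \emph{canonical}, \emph{log canonical} if $\operatorname{discrep}(V)>0$, $\ge0$, $\ge-1$, respectively. We use three standard facts, for $\dim V\ge2$.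
\begin{itemize}
\item[(D1)] Either $\operatorname{discrep}(V)=-\infty$ or $\operatorname{discrep}(V)\ge-1$ \cite[Cor.~2.31]{KM}. Also $\operatorname{discrep}(V)\le1$, as one sees by blowing up a smooth center of codimension $2$ in the smooth locus.
\item[(D2)] If $V$ is smooth, then $\operatorname{discrep}(V)=1$. If moreover $\Theta$ is a divisor on $V$ with simple normal crossing support and all coefficients $\le1$ (negative ones are allowed), then $A_V(F)\ge\nu_F(\Theta)$ for every $F$ over $V$ \cite[Cor.~2.31]{KM}.
\item[(D3)] Let $V\to V_1$ be an \'etale morphism of normal Gorenstein varieties and $F$ exceptional over $V$. Then $\nu_F$ restricts to $e\,\nu_{F_1}$ with $F_1$ exceptional over $V_1$ and $e\ge1$, and $A_V(F)=e\,A_{V_1}(F_1)$ \cite[proof of Prop.~5.20]{KM}. Hence, if $\operatorname{discrep}(V_1)\ge c\ge-1$, then $A_V(F)\ge A_{V_1}(F_1)\ge c+1$, that is, $\operatorname{discrep}(V)\ge c$.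
\end{itemize}

\subsection*{Log canonical thresholds}
Let $g_1,\dots,g_k$ be holomorphic functions near a point $z$ of a complex manifold, generating an ideal $\mathfrak q$. Put $|\mathfrak q|^2=\sum_i|g_i|^2$ and
\[
\operatorname{lct}_z(\mathfrak q)=\sup\{c\ge0:\ |\mathfrak q|^{-2c}\text{ is integrable near }z\}.
\]
Two sets of generators give functions $|\mathfrak q|$ that bound each other up to constants, so the threshold depends only on $\mathfrak q$; for the same reason $\mathfrak q\subset\mathfrak q'$ implies $\operatorname{lct}_z(\mathfrak q)\le\operatorname{lct}_z(\mathfrak q')$. The threshold is invariant under biholomorphisms and, by Fubini's theorem, under adding variables on which the $g_i$ do not depend (\emph{dummy variables}). It is $\infty$ if some $g_i(z)\ne0$ (we say that $\mathfrak q$ is \emph{trivial} at $z$), it is $0$ for the zero ideal, in particular for the empty set of generators, and it is $1$ for a coordinate function vanishing at $z$. Since $|\mathfrak q|$ is locally bounded, $|\mathfrak q|^{-2c}$ is integrable near $z$ for every $c<\operatorname{lct}_z(\mathfrak q)$; so if $\operatorname{lct}>c$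 at all points of a compact set, then $|\mathfrak q|^{-2c}$ is integrable on it.

The link with discrepancies is the change of variables formula. Let $V$ be a smooth variety, $\mathfrak a\ne0$ an ideal sheaf, and $g\colon V'\to V$ a log resolution: $g$ is proper and birational, $V'$ is smooth, $\mathfrak a\mathcal O_{V'}=\mathcal O(-G)$, and the union of the supports of $G$ and $K_{V'/V}$ has simple normal crossings.

\begin{lemma}\label{lem:logres}
If $\operatorname{lct}_v(\mathfrak a)\ge1$ for all $v\in V$, then all coefficients of $G-K_{V'/V}$ are $\le1$.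
\end{lemma}

\begin{proof}
Let $F=\{t=0\}$ be a component, with coefficient $\nu$ in $G$ and $a$ in $K_{V'/V}$. Near a general point of $F$ the pull-back of $|\mathfrak a|^{-2c}$ times the volume form is $|t|^{2(a-c\nu)}$ times a volume form, up to a factor bounded above and below. It is integrable for $c<1$, so $a-c\nu>-1$ for all $c<1$, and $\nu-a\le1$.
\end{proof}

\section{The canonical class of $B^n$ and the divisor of total collision}\label{sec:canonical}

We write $M=X^n$ and, when several $n$ occur, $I_n$ for $I$. The following facts are proved in \cite{Haiman} for $X=\mathbb A^2$, with coordinates $p_i=(x_i,y_i)$ on $M$.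
\begin{itemize}
\item[(H1)] $B^n$ is normal and Gorenstein.
\item[(H2)] $B^n$ is the reduced fiber product of $M$ and the Hilbert scheme $\operatorname{Hilb}^n$ over the symmetric product $S^nX$ \cite[Prop.~3.4.2 and Cor.~3.8.3]{Haiman}. As $M\to S^nX$ is finite, so is the projection $\rho\colon B^n\to\operatorname{Hilb}^n$.
\item[(H3)] $I=\bigcap_{i<j}(x_i-x_j,\,y_i-y_j)$ is generated by the $S_n$-alternating polynomials \cite[Cor.~3.8.3]{Haiman}.
\end{itemize}
To pass from the plane to an arbitrary surface we use \'etale charts that respect all coincidences among the points.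

\begin{lemma}\label{lem:etale}
Every $z\in X^n$ has an open neighborhood $U$ with an \'etale map $\Phi\colon U\to(\mathbb A^2)^n$ such that $\Phi^{-1}(\Delta_{ij})=\Delta_{ij}\cap U$ for all $i<j$. For such a chart $\pi^{-1}(U)=U\times_{(\mathbb A^2)^n}B^n(\mathbb A^2)$, which is \'etale over $B^n(\mathbb A^2)$. In particular $B^n(X)$ is normal and Gorenstein.
\end{lemma}

\begin{proof}
Let $q_1,\dots,q_s$ be the distinct coordinates of $z$, with $z_i=q_{a(i)}$. Local coordinates at $q_a$ define an \'etale map $\varphi_a\colon U_a\to\mathbb A^2$ on an affine neighborhood of $q_a$; adding constants, we make the points $\varphi_a(q_a)$ distinct. The product $\Phi=\prod_i\varphi_{a(i)}$ on $\prod_iU_{a(i)}$ is \'etale. Fix $i<j$. If $a(i)\ne a(j)$, then near $z$ neither $x_i=x_j$ nor $\varphi_{a(i)}(x_i)=\varphi_{a(j)}(x_j)$ occurs. If $a(i)=a(j)=a$, the diagonal of $U_a$ is open in $U_a\times_{\mathbb A^2}U_a$ because $\varphi_a$ is unramified; its complement $R$ is closed and does not contain $(q_a,q_a)$, so near $z$ the condition $\varphi_a(x_i)=\varphi_a(x_j)$ means $x_i=x_j$. This gives $U$. The \'etale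 pull-back of a reduced scheme is reduced, so $\Phi$ pulls the ideal of $\Delta_n(\mathbb A^2)$ back to the ideal of $\Delta_n(X)\cap U$. Blow-ups commute with flat base change, and being normal and Gorenstein passes to \'etale covers.
\end{proof}

Let $E$ be the Cartier divisor on $B^n$ with $I\mathcal O_{B^n}=\mathcal O(-E)$. Its support is $\pi^{-1}(\Delta_n)$, and $\pi$ is an isomorphism outside it. A priori $E$ could have components lying over deep strata of $\Delta_n$; the finiteness of $\rho$ excludes this.

\begin{proposition}\label{prop:formula}
For every $X$ and $n\ge2$, each component of $E$ maps onto some $\Delta_{ij}$, and $K_{B^n/M}=E$. For every prime divisor $F$ over $M$,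
\begin{equation}\label{eq:formula}
a(F,B^n)=A_M(F)-1-\nu_F(I).
\end{equation}
\end{proposition}

\begin{proof}
Let $M^\circ\subset M$ be the open set of $n$-tuples with at least $n-1$ distinct points, and let $\Gamma$ be a component of $E$. We claim that $\Gamma$ meets $\pi^{-1}(M^\circ)$. Let first $X=\mathbb A^2$. Since $\rho$ is finite, $\rho(\Gamma)$ has dimension $2n-1$, and by (H2) the subscheme $\rho(b)$ is supported at the coordinates of $\pi(b)$. By Brian\c con's theorem, the subschemes of length $m$ supported at a given point form a variety of dimension $m-1$. Hence the subschemes whose cycle is $\sum_{a=1}^{\ell}m_aq_a$ with $\ell$ distinct points form a locus of dimension $2\ell+\sum_a(m_a-1)=n+\ell$. For $\ell\le n-2$ this is less than $2n-1$, so a general point of $\Gamma$ lies over $M^\circ$. For arbitrary $X$ take a chart $(U,\Phi)$ as in Lemma~\ref{lem:etale} with $\Gamma\cap\pi^{-1}(U)\neq\emptyset$. The \'etale map $\pi^{-1}(U)\to B^n(\mathbb A^2)$ pulls $E$ back to $E$, so it maps $\Gamma\cap\pi^{-1}(U)$ to a dense subset of a component of $E(\mathbb A^2)$; and $\Phi^{-1}(M^\circ)=M^\circ\cap U$.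 This proves the claim.

On $M^\circ$ the $\Delta_{ij}$ are disjoint, smooth, irreducible and of codimension $2$, so over $M^\circ$ the map $\pi$ is the blow-up of a smooth center of codimension $2$. Thus $\Gamma$ is the closure of the exceptional divisor over some $\Delta_{ij}\cap M^\circ$, and both $E$ and $K_{B^n/M}$ have coefficient $1$ along it. Both divisors are supported on $\operatorname{Supp}E$ and $B^n$ is normal, so they are equal. Now \eqref{eq:chain} gives $A_M(F)=a(F,B^n)+1+\nu_F(E)$, and $\nu_F(E)=\nu_F(I)$.
\end{proof}

\subsection*{Interpolation determinants}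
Let $X=\mathbb A^2$ and $n\ge3$. Let $P_j$ be the space of polynomials in $x,y$ of degree $\le j$, and let $r$ be determined by $\dim P_{r-1}<n\le\dim P_r$; so $r=1$ for $n=3$, $r=2$ for $4\le n\le6$, and $r=3$ for $7\le n\le 10$. An $n$-dimensional space $W$ of polynomials is \emph{admissible} if $W=P_{r-1}\oplus W_r$ with $W_r$ a space of forms of degree $r$. For any $n$-dimensional space $W$ with basis $w_1,\dots,w_n$ put
\[
f_W(p_1,\dots,p_n)=\det\big(w_j(p_i)\big)_{1\le i,j\le n},
\]
well defined up to a nonzero constant. It vanishes at $(p_1,\dots,p_n)$ exactly when some nonzero $w\in W$ vanishes at all $p_i$. It is not identically zero, because the evaluation functionals span the dual of $W$, so that some $n$ of them form a basis.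

\begin{lemma}\label{lem:fW}
If $W$ is admissible, then $W$ is translation invariant, $f_W\in I$, and $f_W$ is a nonzero homogeneous polynomial of degree $d_n$ in the coordinates of $p_2-p_1,\dots,p_n-p_1$.
\end{lemma}

\begin{proof}
If $p_i=p_j$, two rows coincide; so $f_W$ vanishes on $\Delta_n$ and lies in the radical ideal $I$. A homogeneous basis of $W$ has the same degrees as the first $n$ monomials, so $f_W$ is homogeneous of degree $d_n$. For $t\in\mathbb A^2$ and $w\in W$ the polynomial $w(\,\cdot+t)-w$ has degree less than $\deg w\le r$, so it lies in $P_{r-1}\subset W$. Thus translation by $t$ preserves $W$ and acts on it unipotently, with determinant $1$, and $f_W(p_1+t,\dots,p_n+t)=f_W(p_1,\dots,p_n)$. Take $t=-p_1$.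
\end{proof}

\begin{proposition}\label{prop:upper}
For every $X$ and $n\ge3$, the divisor $E_0$ is exceptional over $B^n$, $\nu_{E_0}(I)=d_n$, and $a(E_0,B^n)=2n-3-d_n$. Hence $\operatorname{discrep}(B^7)\le0$, $\operatorname{discrep}(B^8)\le-1$, and $\operatorname{discrep}(B^n)=-\infty$ for $n\ge9$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:formula} every prime divisor of $B^n$ has image of dimension at least $2n-2>2$ in $M$, while the center of $E_0$ on $M$ is the surface $D$. So $E_0$ is exceptional over $B^n$.

The number $\nu_{E_0}(I)$ is the order of vanishing of $I$ along $D$. A chart of Lemma~\ref{lem:etale} around a point of $D$ is \'etale, pulls $I$ back to $I$ and $D=\bigcap_j\Delta_{1j}$ back to $D$; so we may assume $X=\mathbb A^2$. An alternating polynomial is a linear combination of alternations of monomials $\prod_im_i(p_i)$, and such an alternation is $\det(m_j(p_i))$, which vanishes unless the monomials $m_j$ are distinct. By (H3) these determinants generate $I$; they are homogeneous of degree at least $d_n$, so every $f\in I$ has multiplicity at least $d_n$ at $0\in D$.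 Simultaneous translations preserve $I$ and act transitively on $D$, so $f$ has multiplicity at least $d_n$ at every point of $D$. Write $f=\sum_{j\ge\delta}f_j(p_1;u)$ with $f_j$ homogeneous of degree $j$ in $u=(p_i-p_1)_{i\ge2}$ and $f_\delta\ne0$. Then $\delta=\nu_{E_0}(f)$, and $\delta$ is the multiplicity of $f$ at any point $(t;0)$ with $f_\delta(t;\cdot)\ne0$. So $\nu_{E_0}(f)\ge d_n$, with equality for $f=f_W$ by Lemma~\ref{lem:fW}.

Now apply \eqref{eq:formula} with $A_M(E_0)=2n-2$, the table in the introduction, and (D1).
\end{proof}

\section{Lower bounds: a cone over the small diagonal}\label{sec:cone}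

In this section $X=\mathbb A^2$ until the last step. By \eqref{eq:formula} we must bound $\nu_F(I)$ from above, and for this we may shrink $I$. Write $M=\mathbb A^2\times N$ with coordinates $p_1$ and $u=(p_i-p_1)_{i\ge2}\in N\cong\mathbb A^{2n-2}$, so $D=\mathbb A^2\times\{0\}$, and let $Y=\mathbb A^2\times\operatorname{Bl}_0N$ be the blow-up of $D$, with $K_{Y/M}=(2n-3)E_0$.

\begin{example}[three points]\label{ex:three}
For $n=3$ the only admissible space is $W=P_1$. With $u=(\alpha_1,\alpha_2,\beta_1,\beta_2)$ the coordinates of $p_2-p_1$ and $p_3-p_1$, we have $f_W=\pm(\alpha_1\beta_2-\alpha_2\beta_1)$, the equation for three points to be collinear. This is a nondegenerate quadratic form on $N=\mathbb A^4$, so $\{f_W=0\}$ is smooth outside $D$ and $\operatorname{lct}_z(f_W)\ge1$ for $z\notin D$. On $Y$ we have $\operatorname{div}f_W=2E_0+Q$, where $Q$ is the pull-back of the smooth quadric surface in $\mathbb P(N)$, and $E_0+Q$ has simple normal crossings. By \eqref{eq:chain} and (D2),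
\[
A_M(F)=A_Y(F)+3\nu_F(E_0)\ge4\nu_F(E_0)+\nu_F(Q)=2\nu_F(E_0)+\nu_F(f_W)\ge2\nu_F(E_0)+\nu_F(I).
\]
If the center of $F$ on $M$ lies in $D$, then $\nu_F(E_0)\ge1$ and \eqref{eq:formula} gives $a(F,B^3)\ge1$. Over $M\setminus D$ at most two points collide, so $B^3$ is smooth there. Hence $B^3$ is terminal.
\end{example}

The example uses a subideal of $I$ which is generated in the single degree $d_n$, so that it factors on $Y$ as $\mathcal O(-d_nE_0)$ times a pull-back from $\mathbb P(N)$, and which is log canonical off $D$. The ideal $I$ itself is not generated in one degree: for $n=3$ its only generator of degree $2$ vanishes on all collinear triples. For larger $n$ we will choose the space $W$ depending on the point $z$, so we take all determinants together. For $3\le n\le8$ let $J_n\subset I$ be the ideal generated by all $f_W$ with $W$ admissible. The heart of the paper is the following statement.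

\begin{proposition}\label{prop:key}
For $3\le n\le8$ and $z\in M\setminus D$ there is an admissible $W$ with $\operatorname{lct}_z(f_W)\ge1$. Hence $\operatorname{lct}_z(J_n)\ge1$ for all $z\in M\setminus D$.
\end{proposition}

The case $n=3$ is in Example~\ref{ex:three}, the case $n=4$ in Example~\ref{ex:four}, and the cases $5\le n\le8$ in Section~\ref{sec:key}. We now deduce Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:cone}
Let $3\le n\le8$. Every prime divisor $F$ over $M$ satisfies $a(F,B^n)\ge(2n-2-d_n)\nu_F(E_0)-1$. If the center of $F$ on $M$ lies in $D$, then $a(F,B^n)\ge1$ for $3\le n\le6$, $a(F,B^7)\ge0$ and $a(F,B^8)\ge-1$.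
\end{proposition}

\begin{proof}
The center of $F$ on $Y$ meets one of the standard charts. After renumbering the linear coordinates of $N$, this chart is $Y^\circ=\mathbb A^2\times V\times\mathbb A^1$ with $V=\mathbb A^{2n-3}$, the map to $N$ is $(v,t)\mapsto t\cdot(1,v)$, and $E_0=\{t=0\}$. By Lemma~\ref{lem:fW}, $f_W$ pulls back to $t^{d_n}f_W(1,v)$. Let $J_V$ be the ideal on $V$ generated by the $f_W(1,v)$, and $J_Y$ its pull-back to $Y^\circ$. Then $J_n\mathcal O_{Y^\circ}=\mathcal O(-d_nE_0)\cdot J_Y$. On $\{t\neq0\}$, which is an open subset of $M\setminus D$, the ideals $J_n$ and $J_Y$ agree, and $p_1,t$ are dummy variables for $J_Y$. So Proposition~\ref{prop:key} gives $\operatorname{lct}_v(J_V)\ge1$ for all $v\in V$.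

Let $V'\to V$ be a log resolution of $J_V$, with $J_V\mathcal O_{V'}=\mathcal O(-G)$, and put $Y'=\mathbb A^2\times V'\times\mathbb A^1$. Let $G'$ be the pull-back of $G$; the divisor $K_{Y'/Y^\circ}$ is the pull-back of $K_{V'/V}$. The divisor $\Theta=G'-K_{Y'/Y^\circ}+\{t=0\}$ has simple normal crossing support, because $t$ is a separate coordinate, and its coefficients are $\le1$ by Lemma~\ref{lem:logres}. By (D2) and \eqref{eq:chain},
\[
A_Y(F)=A_{Y'}(F)+\nu_F(K_{Y'/Y^\circ})\ge\nu_F(G')+\nu_F(E_0)=\nu_F(J_Y)+\nu_F(E_0).
\]
Since $\nu_F(J_Y)=\nu_F(J_n)-d_n\nu_F(E_0)$ and $J_n\subset I$,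
\[
A_M(F)=A_Y(F)+(2n-3)\nu_F(E_0)\ge(2n-2-d_n)\nu_F(E_0)+\nu_F(J_n)\ge(2n-2-d_n)\nu_F(E_0)+\nu_F(I).
\]
With \eqref{eq:formula} this is the first claim. If the center of $F$ on $M$ lies in $D$, its center on $Y$ lies in $E_0$, so $\nu_F(E_0)\ge1$; and $2n-2-d_n$ is $2,1,0$ for $3\le n\le6$, $n=7$, $n=8$.
\end{proof}

If the center of $F$ is not contained in $D$, then $\nu_F(E_0)=0$ and the proposition yields only $a(F,B^n)\ge-1$. But there the points split into clusters, and $B^n$ splits as a product. Put $B^1=X$ and $I_1=(1)$.

\begin{lemma}\label{lem:cluster}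
Partition $\{1,\dots,n\}$ into clusters of sizes $n_1,\dots,n_s$, write $M=\prod_aX^{n_a}$ accordingly, and let $U\subset M$ be the open set where points of different clusters are distinct. Then $B^n|_U\cong\big(\prod_aB^{n_a}\big)|_U$ over $U$.
\end{lemma}

\begin{proof}
Let $\mathfrak a_a=\operatorname{pr}_a^*I_{n_a}$, a radical ideal. On $U$ the big diagonal is the union of the zero sets of the $\mathfrak a_a$, so $I|_U=\bigcap_a\mathfrak a_a|_U$. For ideals $\mathfrak a\subset R$, $\mathfrak b\subset R'$ of $\mathbb C$-algebras, $(\mathfrak a\otimes R')\cap(R\otimes\mathfrak b)=\mathfrak a\otimes\mathfrak b$ by linear algebra, and this is the product of the two extended ideals. By induction $I|_U=\prod_a\mathfrak a_a|_U$.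

On the variety $\prod_aB^{n_a}$ each $\mathfrak a_a$ becomes invertible, hence so does the product; the universal property of the blow-up gives a morphism $(\prod_aB^{n_a})|_U\to B^n|_U$ over $U$. Conversely, in a domain $R$, if $\mathfrak a\mathfrak b=(g)$ with $g\ne0$, then $\mathfrak a\cdot g^{-1}\mathfrak b=R$ and $\mathfrak a$ is invertible. So each $\mathfrak a_a$ becomes invertible on $B^n|_U$. The blow-up of $\mathfrak a_a$ is $B^{n_a}\times\prod_{b\ne a}X^{n_b}$ by flat base change, so we obtain morphisms $B^n|_U\to B^{n_a}$ and hence $B^n|_U\to(\prod_aB^{n_a})|_U$ over $U$. Both composites are the identity over the dense open set $U\setminus\Delta_n$, hence everywhere, as the schemes are integral and separated.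
\end{proof}

\begin{lemma}\label{lem:product}
Let $c\in\{0,1\}$ and let $V_1,\dots,V_s$ be normal Gorenstein varieties with $\operatorname{discrep}(V_a)\ge c$. Then $\operatorname{discrep}(\prod_aV_a)\ge c$.
\end{lemma}

\begin{proof}
Let $g_a\colon Y_a\to V_a$ be resolutions, $Y_*=\prod_aY_a$, $V_*=\prod_aV_a$. Each $K_{Y_a/V_a}$ is effective, with coefficient $\ge c$ along every exceptional prime divisor, and $K_{Y_*/V_*}=\sum_a\operatorname{pr}_a^*K_{Y_a/V_a}$ is effective. Let $F$ be exceptional over $V_*$. If $F$ is exceptional over the smooth variety $Y_*$, then $a(F,V_*)\ge a(F,Y_*)\ge1$ by \eqref{eq:chain} and (D2). Otherwise $F$ is a divisor on $Y_*$ contracted in $V_*$. It then lies in $\operatorname{pr}_a^{-1}(\operatorname{Exc}(g_a))$ for some $a$, where $\operatorname{Exc}(g_a)$ is the locus where $g_a$ is not a local isomorphism; so $F=\operatorname{pr}_a^{-1}(G)$ with $G\subset\operatorname{Exc}(g_a)$ a prime divisor. As $V_a$ is normal, $g_a$ is an isomorphism over an open set with complement of codimension $\ge2$, so $G$ is exceptional, and $a(F,V_*)=a(G,V_a)\ge c$.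
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:key}]
Put $c_n=1$ for $n\le6$, $c_7=0$, $c_8=-1$. We show $\operatorname{discrep}(B^n)\ge c_n$ for $X=\mathbb A^2$ and $1\le n\le8$ by induction on $n$. The varieties $B^1$ and $B^2$ are smooth, so (D2) applies. Let $3\le n\le8$ and let $F$ be exceptional over $B^n$. If the center of $F$ on $M$ lies in $D$, use Proposition~\ref{prop:cone}. Otherwise take a point $z\notin D$ of the center and partition the indices into the clusters of equal coordinates of $z$; their sizes $n_a$ are less than $n$, and $z\in U$. By Lemma~\ref{lem:cluster}, $F$ is exceptional over $\prod_aB^{n_a}$ with the same discrepancy. All $n_a$ are at most $6$ if $n\le7$ and at most $7$ if $n=8$, so the induction hypothesis and Lemma~\ref{lem:product} give $a(F,B^n)\ge1$, respectively $\ge0$.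

For arbitrary $X$, the center of an exceptional divisor over $B^n$ meets one of the open sets $\pi^{-1}(U)$ of Lemma~\ref{lem:etale}, and (D3) gives $\operatorname{discrep}(B^n)\ge c_n$ for $n\le8$. The opposite inequalities, and the value $-\infty$ for $n\ge9$, are (D1) and Proposition~\ref{prop:upper}. This proves (b), and (a) follows from the definitions.
\end{proof}

\section{From a determinant to an incidence ideal}\label{sec:tools}

It remains to bound $\operatorname{lct}_z(f_W)$. The polynomial $f_W$ involves all $n$ points at once. But $\{f_W=0\}$ is the image in $M$ of the incidence set $\{(w,p):w(p_1)=\dots=w(p_n)=0\}\subset\mathbb P(W)\times M$, and each of the $n$ equations upstairs involves only one point. This suggests a notation. For a holomorphic family $h_s$ of functions on an open subset of $\mathbb C^2$, with parameter $s\in\mathbb C^m$, let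
\[
\mathfrak q_k(h)=\big(h_s(p_1),\dots,h_s(p_k)\big),
\]
an ideal in the variables $(s;p_1,\dots,p_k)$. For a space $W$ of polynomials, $\mathfrak q_k(W)$ denotes the ideal on $\mathbb P(W)\times(\mathbb A^2)^k$ which near $w_0$ is $\mathfrak q_k(h)$ for $h_s=w_0+\sum_js_jw_j$, with $w_0,w_1,\dots$ a basis of $W$.

\begin{lemma}[determinants]\label{lem:det}
Let $W$ be an $n$-dimensional space of polynomials on $\mathbb A^2$, $n\ge2$, and $z\in(\mathbb A^2)^n$. If $\operatorname{lct}_{(w_0,z)}(\mathfrak q_n(W))\ge n$ for all $w_0\in\mathbb P(W)$, then $\operatorname{lct}_z(f_W)\ge1$.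
\end{lemma}

\begin{proof}
Identify $W$ with $\mathbb C^n$ by a basis $w_j$ and let $\Phi(p)=(w_j(p_i))$. This matrix maps $w$ to the vector $(w(p_i))_i$, and $\det\Phi=f_W$. Let $\vartheta$ be the invariant probability measure on the unit sphere $S\subset\mathbb C^n$; its image on $\mathbb P(W)$ is a smooth positive measure, and $|\Phi(p)w|$ for $|w|=1$ is comparable to $|\mathfrak q_n(W)|$ on compact subsets of a chart. Let $0<c<1$. By compactness of $\mathbb P(W)$ there is a compact neighborhood $Q$ of $z$ with
\[
\int_Q L(p)\,dp<\infty,\qquad L(p)=\int_S|\Phi(p)w|^{-2nc}\,d\vartheta(w).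
\]
We bound $L(p)$ from below where $f_W(p)\neq0$. Let $0<\sigma_1\le\dots\le\sigma_n$ be the singular values of $\Phi(p)$, so that $|f_W(p)|=\prod_j\sigma_j$ and $|\Phi w|^2=\sum_j\sigma_j^2|u_j|^2$ in suitable unitary coordinates $u$ of $w$. The image of $\vartheta$ under $u\mapsto u'=(u_2,\dots,u_n)$ is a constant multiple of Lebesgue measure on the unit ball of $\mathbb C^{n-1}$: with $u_1=\varrho e^{i\theta}$, Lebesgue measure on $\mathbb C^n$ is $\tfrac12\,d(\varrho^2)\,d\theta\,du'=\tfrac12\,d(|u|^2)\,d\theta\,du'$, so $\vartheta$ is proportional to $d\theta\,du'$. The polydisc $|u_j|\le\sigma_1/(n\sigma_j)$, $j\ge2$, has radii at most $1/n$ and lies in the unit ball. So the part of $S$ over it has measure $\epsilon\prod_{j\ge2}(\sigma_1/\sigma_j)^2$ with $\epsilon=\epsilon(n)>0$, and on it $|\Phi w|^2\le\sigma_1^2(1+\frac{n-1}{n^2})\le2\sigma_1^2$. Therefore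
\[
L(p)\ge\epsilon'\,\sigma_1^{-2nc}\,\sigma_1^{2(n-1)}\prod_{j\ge2}\sigma_j^{-2}=\epsilon'\,\sigma_1^{2n(1-c)}\,|f_W(p)|^{-2}\ge\epsilon''\,|f_W(p)|^{-2(1-n(1-c))},
\]
where the last step uses $|f_W|\le C\sigma_1$ on $Q$, the $\sigma_j$ being bounded there. So $\operatorname{lct}_z(f_W)\ge1-n(1-c)$; let $c\to1$.
\end{proof}

Each of the $n$ equations thus has to contribute $1$ to the threshold. Four rules allow us to verify this.

\begin{lemma}[separate variables]\label{lem:sum}
If $\mathfrak q_1,\mathfrak q_2$ are ideals in separate sets of variables, then $\operatorname{lct}_{(z_1,z_2)}(\mathfrak q_1+\mathfrak q_2)\ge\operatorname{lct}_{z_1}(\mathfrak q_1)+\operatorname{lct}_{z_2}(\mathfrak q_2)$.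
\end{lemma}

\begin{proof}
For $a,b>0$ and $c_1,c_2\ge0$ we have $(a+b)^{-(c_1+c_2)}\le a^{-c_1}b^{-c_2}$; apply this with $a=|\mathfrak q_1|^2$, $b=|\mathfrak q_2|^2$ and use Fubini's theorem. (If one ideal is zero, its variables are dummy.)
\end{proof}

\begin{lemma}[smooth points]\label{lem:smooth}
Let $(s_0;p_1,\dots,p_k)$ be a point with $h_{s_0}(p_1)=0$ and $dh_{s_0}(p_1)\ne0$. Then $\operatorname{lct}_{(s_0;p_1,\dots,p_k)}\mathfrak q_k(h)\ge1+\operatorname{lct}_{(s_0;p_2,\dots,p_k)}\mathfrak q_{k-1}(h)$. Hence all points at smooth points of the curve $\{h_{s_0}=0\}$ can be removed, each contributing $1$.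
\end{lemma}

\begin{proof}
The first generator $g_1$ has nonzero derivative in one of the two coordinates of the first point, so it can replace that coordinate. The other generators do not involve the first point. Apply Lemma~\ref{lem:sum} to $(g_1)$ and $(g_2,\dots,g_k)$.
\end{proof}

\begin{lemma}[quasi-homogeneous ideals]\label{lem:qh}
Let $a\ge1$, let $\omega_1,\dots,\omega_a,d$ be positive integers, $|\omega|=\sum_j\omega_j$, $\Omega\subset\mathbb C^b$ open, and let $g_i$ be holomorphic on $\mathbb C^a\times\Omega$ with $g_i(\lambda^\omega u,v)=\lambda^dg_i(u,v)$, where $\lambda^\omega u=(\lambda^{\omega_j}u_j)_j$. If $\operatorname{lct}(g)\ge k$ at all points with $u\ne0$ and $|\omega|\ge kd$, then $\operatorname{lct}(g)\ge k$ everywhere. In any case $\operatorname{lct}_{(0,v)}(g)\le|\omega|/d$.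
\end{lemma}

\begin{proof}
Let $\|u\|=\max_j|u_j|^{1/\omega_j}$, let $Q\subset\Omega$ be a compact neighborhood of $v$, and let $C_j$ be the integral of $|g|^{-2c}$ over $\{2^{-j-1}\le\|u\|\le2^{-j}\}\times Q$. The substitution $u\mapsto\lambda^\omega u$ with $\lambda=2^{-j}$ gives $C_j=2^{-2j(|\omega|-cd)}C_0$, and $C_0>0$. Under the hypotheses and for $0<c<k$, $C_0$ is finite by compactness and $|\omega|-cd\ge(k-c)d>0$, so $\sum_jC_j<\infty$; the shells cover $\{\|u\|\le1\}\times Q$ up to a null set. If $cd\ge|\omega|$, every tail $\sum_{j\ge j_0}C_j$ diverges, for every $Q$.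
\end{proof}

\begin{lemma}[degeneration to the initial part]\label{lem:degen}
Give the variables $u$ positive integer weights $\omega$ and the variables $v$ weight $0$. Let $g_i$ be polynomials in $(u,v)$ all of whose terms have weight $\ge d$, and let $g_i^0$ be their parts of weight $d$. Then $\operatorname{lct}_{(0,v_0)}(g)\ge\operatorname{lct}_{(0,v_0)}(g^0)$.
\end{lemma}

\begin{proof}
We use the Ohsawa--Takegoshi extension theorem: if $\psi$ is plurisubharmonic on a bounded polydisc $B$, $H=B\cap\{\tau=0\}$ is a coordinate hyperplane section, and $\chi_0$ is holomorphic on $H$ with $\int_H|\chi_0|^2e^{-2\psi}<\infty$, then $\chi_0$ extends to a holomorphic $\chi$ on $B$ with $\int_B|\chi|^2e^{-2\psi}<\infty$.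

Let $0<c<\operatorname{lct}_{(0,v_0)}(g^0)$; if there is no such $c$, there is nothing to prove. The functions $\tilde g_i(\tau,u,v)=\tau^{-d}g_i(\tau^\omega u,v)$ are polynomials with $\tilde g_i|_{\tau=0}=g_i^0$, and $\psi=c\log|\tilde g|$ is plurisubharmonic. On a small polydisc $B$ around $(0,0,v_0)$ we have $\int_He^{-2\psi}<\infty$. Extend $\chi_0=1$ to $\chi$. Since $\chi\neq0$ near $(0,0,v_0)$, the function $|\tilde g|^{-2c}$ is integrable on a neighborhood of this point, which contains a point $(\tau_0,0,v_0)$ with $\tau_0\ne0$. The map $(\tau,u,v)\mapsto(\tau,\tau^\omega u,v)$ is biholomorphic on $\{\tau\ne0\}$, fixes $(\tau_0,0,v_0)$, and carries $\tilde g$ to $\tau^{-d}g$. There $\tau$ is a unit and a dummy variable for the ideal $(g)$, so $\operatorname{lct}_{(0,v_0)}(g)\ge c$.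
\end{proof}

\begin{example}[four points]\label{ex:four}
Let $n=4$ and $W=\langle1,x,y,xy\rangle$, which is admissible. We show $\operatorname{lct}\mathfrak q_4(W)\ge4$ at every point $(w_0,z)$; by Lemma~\ref{lem:det} this proves Proposition~\ref{prop:key} for $n=4$. If $w_0\in P_1$, then either the ideal is trivial, or $w_0$ defines a line through all four points and Lemma~\ref{lem:smooth} gives the bound $4$. All other $w_0$ lie in the chart
\[
w=xy+s_0+s_1x+s_2y=(x+s_2)(y+s_1)+(s_0-s_1s_2).
\]
In the coordinates $s=s_0-s_1s_2$, $s_1$, $s_2$, $X_i=x_i+s_2$, $Y_i=y_i+s_1$ the ideal is $\mathfrak q_4(H)$ for $H_s=XY+s$, with $s_1,s_2$ dummy: two parameters only move the node, and one parameter smooths it. We claim $\operatorname{lct}\mathfrak q_k(H)\ge k$ everywhere, by induction on $k$, the case $k=0$ being empty. Give $X_i,Y_i$ weight $1$ and $s$ weight $2$; then $d=2$ and $|\omega|=2k+2\ge2k$, so by Lemma~\ref{lem:qh} it suffices to consider a point other than the origin, at which we may assume that all generators vanish. There some $(X_i,Y_i)\ne0$, since otherwise $s=0$ too; and $dH_s=Y\,dX+X\,dY\ne0$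 at $(X_i,Y_i)$. Remove this point by Lemma~\ref{lem:smooth} and apply the induction hypothesis.
\end{example}

The example contains the pattern for the rest: bring the family to a normal form near the singular points of $\{w_0=0\}$, count weights at the origin, and use induction elsewhere. For $n\ge5$ two things are new. The change of coordinates is no longer explicit and is supplied by versality; and non-reduced curves occur, for which we use Lemma~\ref{lem:degen} instead.

\section{Simple singularities and double lines}\label{sec:simple}

\subsection*{Versality}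
Let $h$ be holomorphic near $q\in\mathbb C^2$, with $h(q)=0$ and an isolated singularity of $\{h=0\}$ at $q$. Its \emph{Tjurina algebra} $T(h,q)=\mathcal O_q/(h,h_x,h_y)$ is finite-dimensional. The germ $(h,q)$ is \emph{contact equivalent} to $(H^0,0)$ if $h=\upsilon_0\cdot(H^0\circ\psi_0)$ for a unit $\upsilon_0$ and a biholomorphic germ $\psi_0\colon(\mathbb C^2,q)\to(\mathbb C^2,0)$; then $\psi_0^*$ identifies the ideals $(H^0,H^0_x,H^0_y)$ and $(h,h_x,h_y)$, by the product and chain rules. If $e_1,\dots,e_\tau$ represent a basis of $T(H^0,0)$, the family $H_s=H^0+\sum_ls_le_l$, $s\in\mathbb C^\tau$, is the \emph{miniversal deformation} of $H^0$. It is complete \cite[Ch.~II.1]{GLS}: every deformation of the curve germ $\{H^0=0\}$ over a base germ is isomorphic, by an isomorphism over the base inducing the identity on the special fiber, to the pull-back of $\{H_s=0\}$ by a holomorphic map of base germs.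

\begin{lemma}[localization]\label{lem:versal}
Let $h_s$, $s\in(\mathbb C^m,s_0)$, be a holomorphic family and $(s_0;p_1,\dots,p_k)$ a point with $h_{s_0}(p_i)=0$ for all $i$. Let $q_1,\dots,q_t$ be distinct isolated singular points of $\{h_{s_0}=0\}$, among them all $p_i$ with $dh_{s_0}(p_i)=0$. Assume that the derivatives $\partial_{s_j}h|_{s_0}$ span $\bigoplus_aT_a$, $T_a=T(h_{s_0},q_a)$. Let $H_a$ be the miniversal deformation of a germ $H_a^0$ contact equivalent to $(h_{s_0},q_a)$, let $k_a=\#\{i:p_i=q_a\}$ and $k_0=k-\sum_ak_a$. Then
\[
\operatorname{lct}_{(s_0;p)}\mathfrak q_k(h)\ge k_0+\sum_{a=1}^t\operatorname{lct}_0\mathfrak q_{k_a}(H_a).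
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:smooth} we may assume $k_0=0$. Fix $a$, with $h_{s_0}=\upsilon_0\cdot(H_a^0\circ\psi_0)$ near $q_a$. The family $\{h_s=0\}$ is a deformation of its special fiber, since $h_{s_0}$ is not a zero divisor. Completeness gives a map $\phi_a\colon(\mathbb C^m,s_0)\to(\mathbb C^{\dim T_a},0)$ and an isomorphism
\[
\theta\colon\mathcal O_{(s_0,0)}/\big(H_{a,\phi_a(s)}\big)\to\mathcal O_{(s_0,q_a)}/(h_s)
\]
of $\mathcal O_{s_0}$-algebras which induces $\psi_0^*$ at $s=s_0$. We lift $\theta$ to the ambient spaces. Choose a lift $\psi=(\psi^1,\psi^2)$ of the images of the two coordinate functions. At $s=s_0$ we have $\psi^\kappa|_{s_0}=\psi_0^\kappa+b^\kappa h_{s_0}$ for some $b^\kappa\in\mathcal O_{q_a}$; replacing $\psi^\kappa$ by $\psi^\kappa-b^\kappa h_s$, we get $\psi|_{s_0}=\psi_0$. By the inverse function theorem $\Psi(s,p)=(s,\psi_s(p))$ is biholomorphic. The isomorphism $\Psi^*$ of local rings induces $\theta$, which is well defined and injective; so $\Psi^*$ maps the ideal $(H_{a,\phi_a(s)})$ onto $(h_s)$. Writing $\psi_a$ for $\psi$, we obtain a unit $\upsilon_a$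 with
\[
h_s(p)=\upsilon_a(s,p)\cdot H_{a,\phi_a(s)}\big(\psi_{a,s}(p)\big).
\]
Differentiate in $s_j$ at $s_0$. The derivative of $\upsilon_a$ is multiplied by $H_a^0\circ\psi_0$, and the derivatives of $\psi_a$ by partial derivatives of $H_a^0$ composed with $\psi_0$; these terms vanish in $T_a$. There remains
\[
\partial_{s_j}h|_{s_0}\equiv\sum_l\partial_{s_j}\phi_{a,l}(s_0)\cdot\upsilon_a(s_0,\cdot)\,(e_{a,l}\circ\psi_0)\quad\text{in }T_a .
\]
The elements $\upsilon_a(s_0,\cdot)(e_{a,l}\circ\psi_0)$ form a basis of $T_a$. So the matrix of the map $\mathbb C^m\to\bigoplus_aT_a$, $\partial_{s_j}\mapsto\partial_{s_j}h|_{s_0}$, is the Jacobian matrix of $(\phi_1,\dots,\phi_t)$ at $s_0$, and the hypothesis says that this map is a submersion. Hence $s^{(a)}=\phi_a(s)$, $a=1,\dots,t$, together with further functions $s'$, are coordinates on the base. Use $\psi_{a,s}(\cdot)$ as coordinates for the points near $q_a$. In these coordinates $\mathfrak q_k(h)$ is the sum of the ideals $\mathfrak q_{k_a}(H_a)$ at the origin, in separate sets of variables, with $s'$ dummy. Apply Lemma~\ref{lem:sum}.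
\end{proof}

The spanning hypothesis is used for all singular points at once: it makes the parameters $s^{(a)}$ of different singular points independent, which Lemma~\ref{lem:sum} requires.

\subsection*{The singularities of reduced plane cubics}
A germ has type $\mathsf A_\mu$ or $\mathsf D_4$ if it is contact equivalent to $y^2+x^{\mu+1}$ or $x^3+y^3$. The Tjurina algebras are $\mathbb C\{x,y\}/(y,x^\mu)$ and $\mathbb C\{x,y\}/(x^2,y^2)$, of dimensions $\mu$ and $4$, so the miniversal deformations are
\[
\mathsf A_\mu:\ H=y^2+x^{\mu+1}+\sum_{j=0}^{\mu-1}s_jx^j,\qquad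
\mathsf D_4:\ H=x^3+y^3+s_0+s_1x+s_2y+s_3xy .
\]
To recognize $\mathsf A_\mu$, let $h$ have multiplicity $2$ at $0$ with $h(0,y)$ of order $2$. By Weierstrass preparation $h$ is a unit times $y^2+\alpha(x)y+\beta(x)=(y+\alpha/2)^2+\gamma(x)$ with $\gamma=\beta-\alpha^2/4$. If $\gamma$ has order $\mu+1$, it is the $(\mu+1)$-st power of a coordinate, and $h$ has type $\mathsf A_\mu$. The quadratic part of $h$ has rank $2$ exactly when $\mu=1$.

\begin{lemma}\label{lem:cubics}
Let $w_0$ be a squarefree polynomial with $1\le\deg w_0\le3$. The singular points of the affine curve $\{w_0=0\}$ are: none; one, two or three $\mathsf A_1$; one $\mathsf A_2$; one $\mathsf A_3$; or one $\mathsf D_4$. If $\deg w_0\le2$ there is at most one, of type $\mathsf A_1$. At a $\mathsf D_4$ point $q$, $w_0$ is a cubic form in coordinates centered at $q$. In all cases $P_2\to\bigoplus_qT(w_0,q)$ is surjective.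
\end{lemma}

\begin{proof}
Lines and irreducible conics are smooth, and a transverse intersection of two smooth branches has quadratic part of rank $2$, so it is an $\mathsf A_1$. Two distinct lines meet in at most one $\mathsf A_1$. Three distinct lines give at most three $\mathsf A_1$, or they pass through one point $q$; then $w_0$ is a squarefree cubic form at $q$, and a linear change moving its three roots to those of $x^3+y^3$ shows that $q$ is a $\mathsf D_4$. A line and an irreducible conic have total intersection number at most $2$: they give at most two $\mathsf A_1$, or one tangency, where $w_0$ is a unit times $y(y-\varphi(x))$ with $\varphi$ of order $2$; then $\gamma=-\varphi^2/4$ has order $4$ and the type is $\mathsf A_3$. An irreducible cubic has no triple point, and at most one double point, since the line through two of them would meet it with multiplicity $4$. At a double point $w_0=w^{(2)}+w^{(3)}$ with forms $w^{(j)}$ of degree $j$. If $w^{(2)}$ has rank $2$ the type is $\mathsf A_1$. If $w^{(2)}=y^2$, then $y\nmid w^{(3)}$ by irreducibility, so $\beta$ has order $3$; comparing quadratic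 parts shows that $\alpha$ has order $\ge2$; so $\gamma$ has order $3$ and the type is $\mathsf A_2$.

The sum $\bigoplus_qT(w_0,q)$ is the coordinate ring $\mathcal O_Z$ of the finite scheme $Z$ defined by $w_0$ and its partial derivatives. Let $V_j$ be the image of $P_j$ in $\mathcal O_Z$. If $V_{j+1}=V_j$, then $V_j$ contains $1$ and is stable under multiplication by $x$ and $y$, so $V_j=\mathcal O_Z$. Thus $\dim V_j\ge\min(j+1,\dim\mathcal O_Z)$, and $V_2=\mathcal O_Z$ if $\dim\mathcal O_Z\le3$. This covers all cases but $\mathsf D_4$. There an affine change of coordinates, which preserves $P_2$, gives $w_0=x^3+y^3$, and $1,x,y,xy$ span the Tjurina algebra.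
\end{proof}

\begin{lemma}\label{lem:simple}
Let $H$ be the miniversal deformation of type $\mathsf A_1$, $\mathsf A_2$, $\mathsf A_3$ or $\mathsf D_4$, with $\tau$ parameters, and $0\le k\le8$. Then $\operatorname{lct}\mathfrak q_k(H)\ge k$ at every point of $\mathbb C^\tau\times(\mathbb C^2)^k$.
\end{lemma}

\begin{proof}
We use induction on the type, in the order $\mathsf A_1,\mathsf A_2,\mathsf A_3,\mathsf D_4$, and for a given type on $k$. The case $k=0$ is empty; let $k\ge1$. The generators are quasi-homogeneous with positive weights.

For $\mathsf A_\mu$ give $x_i,y_i,s_j$ the weights $2,\ \mu+1,\ 2(\mu+1-j)$, so $d=2\mu+2$. The weights of the $s_j$ add up to $2(2+3+\dots+(\mu+1))=(\mu+1)(\mu+2)-2$. The condition $|\omega|\ge kd$ reads $(\mu+1)(\mu+2)-2\ge k(\mu-1)$, that is, $4\ge0$, $10\ge k$, $18\ge2k$ for $\mu=1,2,3$. For $\mathsf D_4$ give $x_i,y_i$ weight $1$ and $s_0,\dots,s_3$ the weights $3,2,2,1$, so $d=3$; the condition reads $2k+8\ge3k$, that is, $k\le8$. By Lemma~\ref{lem:qh} it suffices to treat a point $(s;p)\neq0$, and we may assume that all generators vanish there.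

If $s=0$, some $p_i\ne0$ lies on $\{H_0=0\}$, whose only singular point is the origin. Remove $p_i$ by Lemma~\ref{lem:smooth} and use induction on $k$. Let $s\ne0$. We show that all singular points of $\{H_s=0\}$ have types earlier in the list and that the $\partial_{s_j}H$ span the sum of their Tjurina algebras. Then Lemma~\ref{lem:versal} and the induction on the type give $\operatorname{lct}\ge k_0+\sum_ak_a=k$.

\emph{Type $\mathsf A_\mu$.} Here $H_s=y^2+P(x)$ with $P$ monic of degree $\mu+1$ without $x^\mu$-term. If $P=(x-\xi)^{\mu+1}$, then $\xi=0$ and $s=0$; so $P$ has at least two distinct roots. The singular points are the $(\xi,0)$ with $\xi$ a root of multiplicity $m\geq2$; here $m\le\mu$, the type is $\mathsf A_{m-1}$, and the Tjurina algebra is $\mathbb C\{x,y\}/(y,P,P')=\mathbb C[x]/(x-\xi)^{m-1}$. By the Chinese remainder theorem the sum of these algebras is $\mathbb C[x]/(R)$ with $\deg R=\sum(m-1)\le\mu-1$, and $1,x,\dots,x^{\mu-1}$ span it.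

\emph{Type $\mathsf D_4$.} The leading form $x^3+y^3$ is squarefree, so $H_s$ is squarefree and Lemma~\ref{lem:cubics} applies. A $\mathsf D_4$ point $(\xi,\eta)$ would force $H_s=(x-\xi)^3+(y-\eta)^3$; as $H_s$ has no terms $x^2,y^2$, this gives $\xi=\eta=0$ and $s=0$. So only $\mathsf A_1,\mathsf A_2,\mathsf A_3$ occur. The space $P_2$ surjects onto the sum of the Tjurina algebras, where $3x^2\equiv-(s_1+s_3y)$ and $3y^2\equiv-(s_2+s_3x)$ because $\partial_xH_s$ and $\partial_yH_s$ vanish. Hence $1,x,y,xy$ span.
\end{proof}

\begin{remark}
The bound $k\le8$ is sharp for $\mathsf D_4$: by the last sentence of Lemma~\ref{lem:qh}, $\operatorname{lct}_0\mathfrak q_9(H)\le26/3<9$. It is the inequality of the introduction in another form, since $d_n=3n-10$ for $6\le n\le10$, so that $2n-2\ge d_n$ reads $2n+8\ge3n$.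
\end{remark}

\begin{corollary}\label{cor:reduced}
Let $W\subset P_3$ be a subspace, $w_0\in W$ squarefree of degree $\ge1$, $k\le8$, and let $p_1,\dots,p_k$ be points of $\{w_0=0\}$, repetitions allowed. Assume that $W\supset P_2$, or that $\deg w_0\le2$ and $1\in W$. Then $\operatorname{lct}\mathfrak q_k(W)\ge k$ at $(w_0;p_1,\dots,p_k)$.
\end{corollary}

\begin{proof}
For $h_s=w_0+\sum_js_jw_j$ the derivatives are the $w_j$. As $w_0$ maps to $0$ in each Tjurina algebra, they span the image of $W$ in $\bigoplus_qT(w_0,q)$. If $W\supset P_2$ this image is everything by Lemma~\ref{lem:cubics}. If $\deg w_0\le2$ the sum is $0$ or $\mathbb C$, spanned by $1$. Apply Lemmas~\ref{lem:versal} and~\ref{lem:simple}.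
\end{proof}

\subsection*{Double lines}
A double line $y^2=0$ has no finite-dimensional Tjurina algebra, and the points may be spread along it. The model family perturbs $y^2$ by a polynomial in $x$; only the directions transverse to the line and the parameters receive positive weight. The factor $u$ below accounts for a second component away from the points.

\begin{lemma}\label{lem:double}
Let $r\in\{2,3\}$, $1\le k\le2(r+1)$, let $u\ne0$ be a polynomial in $x$ and $\Omega=\{u\ne0\}\subset\mathbb C$. Let $h_S=y^2u(x)+S(x)$ on $\Omega\times\mathbb C$, with parameter $S\in\mathbb C[x]_{\le r}\cong\mathbb C^{r+1}$. Then $\operatorname{lct}\mathfrak q_k(h)\ge k$ at every point of $\mathbb C^{r+1}\times(\Omega\times\mathbb C)^k$.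
\end{lemma}

\begin{proof}
Give the coefficients of $S$ weight $2$, the $y_i$ weight $1$ and the $x_i$ weight $0$. Then $d=2$ and $|\omega|=2(r+1)+k\ge2k$. By Lemma~\ref{lem:qh} it suffices to treat points with $(S,y_1,\dots,y_k)\ne0$. If $S=0$, some $y_i^2u(x_i)\ne0$ and the ideal is trivial. Let $S\ne0$ and let all generators vanish at the point. On $\Omega\times\mathbb C$ the ideal $(h_S,\partial_xh_S,\partial_yh_S)$ contains $2yu$, hence $y$, and equals $(y,S,S')$. So the singular points are the $(\xi,0)$ with $\xi\in\Omega$ a root of $S$ of multiplicity $m$, $2\le m\le r\le3$. With $y\sqrt u$ as coordinate the germ becomes $y^2+S(x)$, of type $\mathsf A_{m-1}$, and the Tjurina algebra is $\mathbb C[x]/(x-\xi)^{m-1}$. The sum of these algebras is $\mathbb C[x]/(R)$ with $\deg R\le r$, so it is spanned by the derivatives $1,x,\dots,x^r$. Lemmas~\ref{lem:versal} and~\ref{lem:simple} apply, as $k\le8$.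
\end{proof}

The bound on $k$ is again sharp: at $S=0$, $y=0$ the threshold is at most $r+1+k/2$, which is less than $k$ for $k>2(r+1)$. So for seven or eight points we need a family in which $S$ has a cubic term.

\section{Proof of Proposition~\ref{prop:key} for $5\le n\le8$}\label{sec:key}

Not every admissible $W$ works. For $n=7$ and $W=P_2\oplus\langle y^3\rangle$, the monomial basis has total degree $0+0+0+1+1+2+3=7$ in $y$, so $f_W$ is homogeneous of degree $7$ in the six differences $y_i-y_1$, and Lemma~\ref{lem:qh} gives $\operatorname{lct}(f_W)\le6/7$ wherever all $y_i$ are equal. We choose $W$ so that the non-reduced curves through the given points are covered by Lemma~\ref{lem:double}.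

A \emph{root} of a form $c(x,y)$ is a point $[\alpha:\beta]\in\mathbb P^1$ with $c(\alpha,\beta)=0$, and the \emph{direction} of a line $\{\ell=0\}$ is the root of the linear part of $\ell$. Let $z=(p_1,\dots,p_n)\notin D$, and let $\mathrm{Dir}\subset\mathbb P^1$ be the finite set of directions of lines through two distinct points among the $p_i$.

\subsection*{Choice of $W$}
\begin{itemize}
\item $n=5$: $W=P_1\oplus\langle c_1,c_2\rangle$, with quadratic forms $c_1,c_2$ without common root.
\item $n=6$: $W=P_2$.
\item $n=7$: $W=P_2\oplus\langle c\rangle$, with $c$ a squarefree cubic form with no root in $\mathrm{Dir}$.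
\item $n=8$: $W=P_2\oplus\langle c_1,c_2\rangle$, with cubic forms $c_1,c_2$ such that (i) they have no common root, (ii) no member of the pencil is the cube of a linear form, (iii) no non-squarefree member has a root in $\mathrm{Dir}$.
\end{itemize}
Such a pencil exists. The forms $c_1=x^2(x+y)$ and $c_2=y^2(2x+y)$ have no common root, and their Jacobian is
\[
(3x^2+2xy)(4xy+3y^2)-x^2\cdot2y^2=3xy\,(4x^2+5xy+2y^2),
\]
which has four distinct roots, the quadratic factor having discriminant $-7$. A change of basis of the pencil multiplies the Jacobian by a nonzero constant. If a member is divisible by $L^2$, with $L$ linear, both its partial derivatives are divisible by $L$, and so is the Jacobian; if a member equals $L^3$, the Jacobian is divisible by $L^2$. So (ii) holds. By (i) exactly one member vanishes at the root of a given $L$, so there are at most four non-squarefree members. A general linear change of variables moves their finitely many roots off $\mathrm{Dir}$ and preserves (i) and (ii).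

Since $W$ is translation invariant, an affine change of coordinates turns it into $P_{r-1}\oplus W_r'$, where $W_r'$ is obtained from $W_r$ by the linear part of the change; roots and directions transform alike, so all conditions above are preserved.

\subsection*{Reduction to the curves through $z$}
By Lemma~\ref{lem:det} it suffices to show $\operatorname{lct}_{(w_0,z)}\mathfrak q_n(W)\ge n$ for every $w_0\in\mathbb P(W)$. If some $w_0(p_i)\ne0$ the ideal is trivial. So let all $p_i$ lie on $\{w_0=0\}$; in particular $w_0$ is not constant. If $w_0$ is squarefree, Corollary~\ref{cor:reduced} applies: for $n=5$ we have $\deg w_0\le2$ and $1\in W$, and for $n\ge6$ we have $P_2\subset W\subset P_3$. Otherwise $w_0=\ell^2m$ with $\deg\ell=1$ and $\deg m\le1$. If $\deg m=1$, the leading form of $w_0$ is a non-squarefree cubic form in $W$, which is possible only for $n=8$.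

\subsection*{A double line}
Let $m$ be constant, so $w_0=\ell^2$ up to scale. All $p_i$ lie on the line $\{\ell=0\}$. They are not all equal, so the direction of the line belongs to $\mathrm{Dir}$; this is one of the two places where $z\notin D$ is used. Choose affine coordinates with $\ell=y$; the direction is $[1:0]$, and the value of a form of degree $j$ at $(1,0)$ is its coefficient of $x^j$. We write down an affine chart of $\mathbb P(W)$ centered at $w_0=y^2$.
\begin{itemize}
\item $n=5$: $w=y^2+a_0+a_1x+b_0y+a_2(x^2+\beta xy)$ with a constant $\beta$. Indeed $y^2\in W_2$, and a second basis form has nonzero $x^2$-coefficient, since otherwise $[1:0]$ would be a common root; subtract a multiple of $y^2$ and rescale.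
\item $n=6$: $w=y^2+a_0+a_1x+a_2x^2+b_0y+b_1xy$.
\item $n=7$: as for $n=6$, plus $a_3(x^3+y\,g)$ with $g$ a quadratic form. The $x^3$-coefficient of $c$ is nonzero because $c$ has no root in $\mathrm{Dir}$.
\item $n=8$: as for $n=6$, plus $a_3(x^3+y\,g_1)+b_2\,y\,g_2$ with quadratic forms $g_1,g_2$. By (i) the $x^3$-coefficient is a nonzero linear functional on the pencil; $y g_2$ spans its kernel.
\end{itemize}
Give the $y_i$ weight $1$, all parameters $a_j,b_j$ weight $2$, and the $x_i$ weight $0$. At the point $(w_0,z)$ all variables of positive weight vanish. A term of $w(x_i,y_i)$ containing both a parameter and $y_i$ has weight at least $3$; the remaining terms have weight $2$ and add up to $y_i^2+S(x_i)$ with $S=\sum_{j=0}^ra_jx^j$, where $r=2$ for $n=5,6$ and $r=3$ for $n=7,8$. This is the family of Lemma~\ref{lem:double} with $u=1$, the $b_j$ being dummy, and $n\le2(r+1)$, since $5,6\le6$ and $7,8\le8$. Lemmas~\ref{lem:degen} and~\ref{lem:double} give $\operatorname{lct}\ge n$.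

\subsection*{A double line and a simple line}
Let $n=8$ and $\deg m=1$. The leading form of $w_0$ is a non-squarefree member of the pencil. By (ii) the lines $\{\ell=0\}$ and $\{m=0\}$ are not parallel, and by (iii) their directions are not in $\mathrm{Dir}$, so each line contains at most one of the distinct points among the $p_i$. There are at least two such points, as $z\notin D$, and all lie on the union of the lines. Hence there are exactly two, $q_1$ on $\{\ell=0\}$ and $q_2$ on $\{m=0\}$, and neither lies on the other line. In particular no $p_i$ is the intersection point, where Lemma~\ref{lem:double} would not apply. At $q_2$ we have $dw_0=\ell^2dm\ne0$. By Lemma~\ref{lem:smooth} it suffices to show $\operatorname{lct}\mathfrak q_k(W)\ge k$ at $(w_0;q_1,\dots,q_1)$, where $k=\#\{i:p_i=q_1\}$, $1\le k\le7$. Choose affine coordinates with $\ell=y$ and $q_1=0$. The leading form of $w_0$ vanishes at $[1:0]$, so by (i) a second member of the pencil can be written $x^3+y\,g$, and a chart centered at $w_0$ is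
\[
w=y^2m(x,y)+a_0+a_1x+a_2x^2+a_3(x^3+y\,g)+b_0y+b_1xy+b_2y^2 .
\]
With the same weights as before, all terms have weight at least $2$. Since $y^2m(x,y)-y^2m(x,0)$ is a multiple of $y^3$, the part of weight $2$ is $y_i^2u(x_i)+S(x_i)$ with $u(x)=m(x,0)$ and $S=\sum_{j=0}^3a_jx^j$. We have $u(0)=m(q_1)\ne0$, so $x_i=0$ lies in $\Omega$. Lemmas~\ref{lem:degen} and~\ref{lem:double}, with $r=3$ and $k\le7$, give $\operatorname{lct}\ge k$.

All $w_0$ are now treated, so $\operatorname{lct}_z(f_W)\ge1$. Since $f_W\in J_n$, also $\operatorname{lct}_z(J_n)\ge1$. Together with Examples~\ref{ex:three} and~\ref{ex:four} this proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main}.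

\begin{thebibliography}{9}

\bibitem{GLS}
Greuel, Lossen and Shustin, \emph{Introduction to Singularities and Deformations}.

\bibitem{Haiman}
Haiman, \emph{Hilbert schemes, polygraphs, and the Macdonald positivity conjecture}, JAMS \textbf{14} (2001).

\bibitem{KM}
Koll\'ar and Mori; the items used are Corollary~2.31 and the proof of Proposition~5.20.

\bibitem{Scala}
Luca Scala, \emph{Singularities of the Isospectral Hilbert Scheme}, arXiv:1510.03071 (2015).

\end{thebibliography}
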